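# Suprema of $|A^Tg|$ over a set of matrices

## 1. Bounding $\mathbb E\sup_A|A^Tg|$ by four simpler quantities

Throughout, $|\cdot|$ is the Euclidean norm, $g\in\mathbb R^n$ and $g'\in\mathbb R^d$ are independent standard Gaussian vectors, and $\kappa$ is the universal constant in Sudakov's minoration inequality, recalled in Section 2. The letters $c,C$ denote universal positive constants, whose value may change from line to line.

**Theorem 1.** Let $\mathcal A$ be a bounded nonempty set of real $n\times d$ matrices, and put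
$$L=\mathbb E\sup_{A\in\mathcal A}|A^Tg|,\qquad S=\mathbb E\sup_{A\in\mathcal A}|g^TAg'|,\qquad R=\sup_{|x|\le1}\mathbb E\sup_{A\in\mathcal A}|g^TAx|,$$
$$H=\sup_{A\in\mathcal A}\|A\|_{HS},\qquad \sigma=\sup_{A\in\mathcal A,\,|x|\le 1}|Ax| .$$
Then for every $p>0$
$$L\;\le\; H+2R+2\sqrt2\,\sqrt p\,\sigma+\frac{2\kappa}{\sqrt p}\,S . \tag{1}$$
Optimizing over $p>0$ gives the form, equivalent up to universal constants,
$$L\le H+2R+C\sqrt{S\sigma}. \tag{2}$$

The theorem answers a question from Adamczak, Latała and Meller, "Hanson-Wright inequality in Banach spaces", arXiv:1811.00353 (2018). There one is given a real triple-indexed matrix $(a_{ijk})_{i,j\le n,\,k\le m}$ and a bounded nonempty set $T\subset\mathbb R^m$, and the conjecture is that for $p\ge1$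
$$\mathbb{E}\sup_{\|x\|_2\leq 1, t\in T}\Big|\sum_{ijk}a_{ijk}g_ix_jt_k\Big| \leq C\Bigg(\frac{1}{\sqrt{p}}\mathbb{E}\sup_{t\in T}\Big|\sum_{ijk}a_{ijk}g_ig'_jt_k\Big| +\sup_{\|x\|_2\leq 1}\mathbb{E}\sup_{t\in T}\Big|\sum_{ijk}a_{ijk}g_ix_jt_k\Big|$$
$$\qquad\qquad +\sup_{t\in T}\Big(\sum_{ij}\Big(\sum_k a_{ijk}t_k\Big)^2\Big)^{1/2} +\sqrt{p}\sup_{\|x\|_2\leq 1,t\in T}\Big(\sum_i\Big(\sum_{jk}a_{ijk}x_jt_k\Big)^2\Big)^{1/2}\Bigg).$$

**Corollary.** The conjecture is true, for every $p>0$ and in particular for all $p\ge 1$.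

To see this, put $A_t=(\sum_k a_{ijk}t_k)_{ij}$ and $\mathcal A=\{A_t:t\in T\}$. This set is nonempty, and it is bounded because $t\mapsto A_t$ is linear and $T$ is bounded. Since $\sup_{|x|\le1}|g^TA_tx|=|A_t^Tg|$, the left side is $L$. The four terms on the right are $S/\sqrt p$, $R$, $H$ and $\sqrt p\,\sigma$, in this order. So the conjecture reads $L\le C(p^{-1/2}S+R+H+p^{1/2}\sigma)$, and (1) gives it. Conversely, every bounded set of $n\times n$ matrices has the form $\{A_t:t\in T\}$: take $m=n^2$ and let $t$ list the entries. The language of sets of matrices therefore loses nothing.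

What does (1) say? Writing the norm as a supremum,
$$L=\mathbb E\sup_{A\in\mathcal A}\,\sup_{|x|\le 1}\langle g,Ax\rangle ,$$
so $L$ is the expected supremum of a Gaussian process indexed by pairs $(A,x)$. The quantity $R$ is the same object with the supremum over $x$ pulled outside the expectation: one direction $x$ is fixed before $g$ is drawn. The theorem bounds the price of moving $\sup_x$ inside. Two parts of the price are deterministic. The number $\sigma$ is the largest standard deviation of a single variable $\langle g,Ax\rangle$, and $H$ is the largest root-mean-square of a single $|A^Tg|$, because $\mathbb E|A^Tg|^2=\|A\|_{HS}^2$. The last part is $S$, in which the unit vector $x$ has been replaced by an independent Gaussian vector $g'$. The parameter $p$ is free on the right and absent on the left, so it can be chosen to balance $\sqrt p\,\sigma$ against $S/\sqrt p$, and this is how (2) arises.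

All quantities are well defined. With $M=\sup_A\|A\|_{HS}<\infty$, the suprema $\sup_A|A^Tg|$, $\sup_A|g^TAx|$, $\sup_A|g^TAg'|$ are locally Lipschitz functions of the Gaussian vectors, being suprema of families that are uniformly Lipschitz on bounded sets. They are bounded by $M|g|$, $M|g||x|$, $M|g||g'|$. Hence they are measurable and integrable, and the same remark covers every supremum below.

## 2. Three facts about Gaussian suprema

**Fact A (Sudakov minoration; e.g. Ledoux–Talagrand, *Probability in Banach Spaces*, Thm 3.18).** There is a universal $\kappa$ such that, if $V_0\subset\mathbb R^d$ is finite and nonempty and $|y-y'|\ge r$ for distinct $y,y'\in V_0$, then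
$$\mathbb E\sup_{y\in V_0}\langle y,g'\rangle\ge\kappa^{-1}r\sqrt{\log|V_0|}.$$

For example, $V_0=\{e_1,\dots,e_n\}\subset \mathbb R^n$ has distances $\sqrt2$, so $\mathbb E\max_{i\le n} g_i\ge\kappa^{-1}\sqrt{2\log n}$. We shall read Fact A backwards: a set whose expected supremum $w=\mathbb E\sup_{y\in V}\langle y,g'\rangle$ is small cannot contain many separated points.

**Fact B (Gaussian concentration; e.g. Boucheron–Lugosi–Massart, *Concentration Inequalities*, Thms 5.5, 5.6).** If $f:\mathbb R^n\to\mathbb R$ is $\tau$-Lipschitz, then $\mathbb E e^{\lambda(f(g)-\mathbb Ef(g))}\le e^{\lambda^2\tau^2/2}$ for all $\lambda\in\mathbb R$. Consequently $(\mathbb E|f(g)-\mathbb Ef(g)|^p)^{1/p}\le 2\sqrt p\,\tau$ for $p\ge1$.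

The consequence is used only in Section 8; here is why it holds. Let $\tau>0$ and $X=(f(g)-\mathbb Ef(g))/\tau$. From $\log u\le u-1$ we get $u^p\le e^{p(u-1)}$ for $u\ge 0$. With $u=|X|/\sqrt p$ this reads $|X|^p\le p^{p/2}e^{-p}e^{\sqrt p|X|}$. Since $\mathbb Ee^{\sqrt p|X|}\le\mathbb Ee^{\sqrt pX}+\mathbb Ee^{-\sqrt pX}\le2e^{p/2}$, we obtain $\mathbb E|X|^p\le2p^{p/2}e^{-p/2}$, so $(\mathbb E|X|^p)^{1/p}\le2\sqrt p$. If $\tau=0$, then $f$ is constant.

**Fact C (maximal inequality).** If $\mathbb E e^{\lambda(Z_k-\mathbb EZ_k)}\le e^{\lambda^2\tau^2/2}$ for all $\lambda>0$ and $k\le N$, then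
$$\mathbb E\max_{k\le N}Z_k\le\max_{k\le N}\mathbb EZ_k+\tau\sqrt{2\log N}.$$

Indeed, by Jensen, $e^{\lambda\,\mathbb E\max_k(Z_k-\mathbb EZ_k)}\le\mathbb E\sum_ke^{\lambda(Z_k-\mathbb EZ_k)}\le Ne^{\lambda^2\tau^2/2}$, so $\mathbb E\max_k(Z_k-\mathbb EZ_k)\le\frac{\log N}\lambda+\frac{\lambda\tau^2}2$. For $N\ge2$ and $\tau>0$ take $\lambda=\sqrt{2\log N}/\tau$. For $N=1$ let $\lambda\to0$, and for $\tau=0$ let $\lambda\to\infty$.

The pair B and C will act on variables of the form $Z_y=\sup_{B\in\mathcal A}\langle By,g\rangle$ with $y$ fixed. By homogeneity $\mathbb EZ_y\le R|y|$. Also $|Z_y(h)-Z_y(h')|\le\sup_B|By|\,|h-h'|$, so $Z_y$ is $\sigma|y|$-Lipschitz as a function of the Gaussian vector. Hence for any finite set $Y$ of vectors of length at most $\rho$, fixed independently of $g$,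
$$\mathbb E\max_{y\in Y}Z_y\le\rho\big(R+\sigma\sqrt{2\log|Y|}\big). \tag{3}$$

## 3. Four families computed by hand, and why each term is needed

**A single matrix.** Let $\mathcal A=\{A\}$ with singular values $s_1\ge s_2\ge\dots$. Then $|A^Tg|$ has the law of $(\sum_i s_i^2\xi_i^2)^{1/2}$ with $\xi_i$ i.i.d. $\mathcal N(0,1)$. By Cauchy–Schwarz $\mathbb E|A^Tg|\le\|A\|_{HS}$. In the other direction, $(s_i\mathbb E|\xi_i|)_i$ is the mean of $(s_i|\xi_i|)_i$, and the Euclidean norm is convex, so
$$\mathbb E|A^Tg|\ge\Big(\sum_is_i^2(\mathbb E|\xi_i|)^2\Big)^{1/2}=\sqrt{2/\pi}\,\|A\|_{HS}. \tag{4}$$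
So for one matrix $L$ is $H$ up to a constant. Now take $A=I_n$ and $p=\sqrt n$. By (4), $L\ge c\sqrt n$. But $R=\mathbb E|g_1|\le1$ and $\sqrt p\,\sigma=n^{1/4}$. Moreover $S=\mathbb E|\langle g,g'\rangle|\le\sqrt n$, so $S/\sqrt p\le n^{1/4}$. As $n\to\infty$, the term $H$ cannot be dropped.

**One row.** If $n=1$, then $\mathcal A$ consists of rows $v^T$, and $A^Tg=g_1v$. So $L=\sqrt{2/\pi}\,\sup|v|\le H$.

**One column.** If $d=1$, then $\mathcal A$ consists of columns $u$, and $A^Tg=\langle u,g\rangle$. So $L=R$. To stay with square matrices, let $\mathcal A=\{ue_1^T:|u|\le1\}$ with $d=n$, and $p=\sqrt n$. Then $A^Tg=\langle u,g\rangle e_1$ and $L=\mathbb E|g|\ge c\sqrt n$ by (4). On the other hand $H=\sigma=1$, so $\sqrt p\,\sigma=n^{1/4}$, and $S/\sqrt p=\mathbb E|g|\,\mathbb E|g_1'|/\sqrt p\le n^{1/4}$. The term $R$ cannot be dropped.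

**Diagonal units.** Let $\mathcal A=\{e_ie_i^T:i\le n\}$, $d=n$. Then $A^Tg=g_ie_i$, so $L=\mathbb E\max_i|g_i|\ge c\sqrt{\log n}$ by the example after Fact A. Here $H=\sigma=1$, and $R\le\sup_{|x|\le1}\mathbb E(\sum_ix_i^2g_i^2)^{1/2}\le1$. For $S$ we use $|g_ig'_i|\le\frac12(g_i^2+g_i'^2)$ and get
$$S=\mathbb E\max_i|g_ig_i'|\le\mathbb E\max_ig_i^2\le4\log(\sqrt2\,n). \tag{5}$$
The last bound follows from Jensen: $e^{\mathbb E\max_i g_i^2/4}\le\sum_i\mathbb Ee^{g_i^2/4}=\sqrt2\,n$. With $p=1$, the terms $R,H,\sqrt p\,\sigma$ are at most $1$ while $L\to\infty$, so $S/\sqrt p$ cannot be dropped. With $p=(\log n)^2$, the terms $R,H,S/\sqrt p$ stay bounded, so $\sqrt p\,\sigma$ cannot be dropped.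

Thus for each of the four terms there is a family in which $L$ is not bounded by a universal constant times the sum of the other three.

## 4. A net of the unit ball gives $\sqrt d$

The price of moving $\sup_x$ inside invites a direct attack: discretize $x$. Let $Y$ be a maximal subset of the unit ball of $\mathbb R^d$ with pairwise distances at least $\frac12$. The balls of radius $\frac14$ around its points have disjoint interiors and lie in a ball of radius $\frac54$, so $|Y|\le5^d$. By maximality, each $x$ in the unit ball is within $\frac12$ of $Y$. Hence $|A^Tg|=\sup_{|x|\le1}\langle g,Ax\rangle\le\max_{x\in Y}\langle g,Ax\rangle+\frac12|A^Tg|$. Taking suprema over $A$ gives $\sup_A|A^Tg|\le2\max_{x\in Y}Z_x$, and (3) yields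
$$L\le2R+2\sigma\sqrt{2d\log5}.$$
This is correct, but it depends on $d$. For the diagonal units it gives order $\sqrt n$, while by (5) $L\le(\mathbb E\max_ig_i^2)^{1/2}\le2\sqrt{\log(\sqrt2\,n)}$. The loss occurs at one place: the net must serve every direction $x$, so its cardinality is $e^{cd}$, whereas (1) allows $\sqrt p\,\sigma$, which in (3) corresponds to a net of cardinality $e^{p}$.

Which directions matter? The supremum over $x$ in $\sup_x\langle g,Ax\rangle$ is attained at $x=A^Tg/|A^Tg|$. So it should be enough to cover the random set $V=\{A^Tg:A\in\mathcal A\}$. And this set is controlled by $S$: its expected supremum against an independent Gaussian vector, $\mathbb E_{g'}\sup_{y\in V}\langle y,g'\rangle$, averages to at most $S$. By Fact A, $V$ is covered by $e^p$ balls of radius about $S/\sqrt p$, which looks like what (1) asks for.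

The obstacle is that a net of $V$ depends on $g$, while (3) needs the points $y$ to be independent of the Gaussian vector in $Z_y$. This is not a technicality. For $\mathcal A=\{I_n\}$ the set $V=\{g\}$ is a single point, and (3), misapplied to $Y=V$, would bound the mean of $\langle g,g\rangle=|g|^2$, which is $n$, by $\mathbb E|g|\cdot R\le\sqrt n$. What we need is the inner product of $A^Tg_1$ and $A^Tg_2$ with $g_1,g_2$ independent.

## 5. Two independent Gaussian vectors inside $|A^Tg|^2$

The square $|A^Tg|^2$ is a quadratic form in $g$. Once its mean is subtracted, it can be replaced by such an inner product, and the mean costs only $H^2$.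

**Step 1 (symmetrization).** The aim is to prove
$$L^2\le\mathbb E\sup_A|A^Tg|^2\le H^2+2\,\mathbb E\sup_A\langle A^Tg_1,A^Tg_2\rangle, \tag{6}$$
where $g_1,g_2$ are independent standard Gaussian vectors in $\mathbb R^n$.

The first inequality is Cauchy–Schwarz. For the second, let $\hat g$ be an independent copy of $g$. Since $\mathbb E_{\hat g}|A^T\hat g|^2=\|A\|_{HS}^2\le H^2$ for every $A$,
$$\mathbb E\sup_A|A^Tg|^2\le H^2+\mathbb E\sup_A\big(|A^Tg|^2-\mathbb E_{\hat g}|A^T\hat g|^2\big)\le H^2+\mathbb E\sup_A\big(|A^Tg|^2-|A^T\hat g|^2\big).$$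
The last step is Jensen's inequality: a supremum of expectations over $\hat g$ is at most the expectation of the supremum. Next, $|a|^2-|b|^2=\langle a+b,a-b\rangle$ gives
$$|A^Tg|^2-|A^T\hat g|^2=\langle A^T(g+\hat g),A^T(g-\hat g)\rangle=2\langle A^Tg_1,A^Tg_2\rangle,\qquad g_1=\frac{g+\hat g}{\sqrt2},\quad g_2=\frac{g-\hat g}{\sqrt2}.$$
The pair $(g_1,g_2)$ is an orthogonal transformation of $(g,\hat g)$, so $g_1,g_2$ are independent standard Gaussian vectors. Neither depends on $A$. This proves (6).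

For $\mathcal A=\{I_n\}$ the right side of (6) is $n+2\,\mathbb E\langle g_1,g_2\rangle=n$. The part of $|g|^2$ that (3) could not see is exactly $H^2$.

## 6. Covering $\{A^Tg_1\}$ at the Sudakov scale

**Step 2 (bound for fixed $g_1$).** The aim is to bound $\mathbb E_{g_2}\sup_A\langle A^Tg_1,A^Tg_2\rangle$ for each fixed $g_1$. We carry out the plan of Section 4: cover the points $A^Tg_1$, and apply (3) to the independent vector $g_2$.

Fix $g_1$ and put
$$V=\{A^Tg_1:A\in\mathcal A\}\subset\mathbb R^d,\qquad \rho(g_1)=\sup_A|A^Tg_1|,\qquad s(g_1)=\mathbb E_{g'}\sup_A|g_1^TAg'| .$$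
Let $w=\mathbb E_{g'}\sup_{y\in V}\langle y,g'\rangle$. Since $\langle A^Tg_1,g'\rangle=g_1^TAg'$, we have $w\le s(g_1)$. Since $\mathbb E\langle y,g'\rangle=0$ for any one $y\in V$, we have $w\ge0$.

*The net.* Let $\delta>0$ and
$$r=\frac{\kappa(w+\delta)}{\sqrt p}>0 .$$
The $\delta$ only ensures that $r>0$. Let $V_0\subset V$ be a maximal subset with pairwise distances at least $r$. It exists and is finite because $V$ is bounded, and it is nonempty. By Fact A,
$$w\ge\mathbb E_{g'}\sup_{y\in V_0}\langle y,g'\rangle\ge\kappa^{-1}r\sqrt{\log|V_0|}=(w+\delta)\sqrt{\frac{\log|V_0|}p},$$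
so $\log|V_0|\le p$. By maximality every point of $V$ is within distance $r$ of $V_0$. The radius $r$ was chosen to make the net have at most $e^p$ points.

*Splitting the inner product.* Given $A\in\mathcal A$, choose $y_0\in V_0$ with $|A^Tg_1-y_0|\le r$. Then
$$\langle A^Tg_1,A^Tg_2\rangle\le\langle y_0,A^Tg_2\rangle+r\,|A^Tg_2| .$$
Here $\langle y_0,A^Tg_2\rangle=\langle Ay_0,g_2\rangle\le Z_{y_0}$, where $Z_y=\sup_{B\in\mathcal A}\langle By,g_2\rangle$. In the main term we thus let the matrix run freely over all of $\mathcal A$, no longer tied to $y_0$. Therefore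
$$\sup_A\langle A^Tg_1,A^Tg_2\rangle\le\max_{y\in V_0}Z_y+r\sup_{B\in\mathcal A}|B^Tg_2| . \tag{7}$$

*Averaging over $g_2$.* The set $V_0$ depends only on $g_1$, which is fixed and independent of $g_2$. Its points lie in $V$, so they have length at most $\rho(g_1)$. Hence (3) applies, and with $\log|V_0|\le p$ it gives
$$\mathbb E_{g_2}\max_{y\in V_0}Z_y\le\rho(g_1)\big(R+\sqrt{2p}\,\sigma\big).$$
The last term of (7) has mean $rL$: the quantity we want to bound has reappeared. Altogether
$$\mathbb E_{g_2}\sup_A\langle A^Tg_1,A^Tg_2\rangle\le\rho(g_1)\big(R+\sqrt{2p}\,\sigma\big)+\frac{\kappa(w+\delta)}{\sqrt p}L .$$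
The left side does not depend on $\delta$ or on the choice of $V_0$, so we may let $\delta\to0$ and use $w\le s(g_1)$:
$$\mathbb E_{g_2}\sup_A\langle A^Tg_1,A^Tg_2\rangle\le\rho(g_1)\big(R+\sqrt{2p}\,\sigma\big)+\frac{\kappa}{\sqrt p}\,s(g_1)\,L . \tag{8}$$
This holds for each $g_1$ separately, so no measurable choice of $V_0$ is required.

## 7. A quadratic inequality for $L$, and the choice of $p$

**Step 3 (conclusion).** The aim is to average (8) and solve for $L$. Since $\mathbb E\rho(g_1)=L$ and $\mathbb Es(g_1)=S$, integrating (8) over $g_1$ and inserting the result in (6) gives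
$$L^2\le H^2+bL,\qquad b=2R+2\sqrt2\,\sqrt p\,\sigma+\frac{2\kappa}{\sqrt p}S .$$
Every term of the bound for the inner product carries one factor $L$: in the main part from $\mathbb E\rho(g_1)=L$, in the error part from $\mathbb E\sup_B|B^Tg_2|=L$. So the reappearance of $L$ does no harm, because the left side is $L^2$. As $L$ is finite,
$$L\le\frac b2+\sqrt{\frac{b^2}4+H^2}\le b+H ,$$
which is (1).

**Step 4 (optimization over $p$).** The aim is (2) and its equivalence with (1). If $S,\sigma>0$, take $p=S/\sigma$. Then $\sqrt p\,\sigma=S/\sqrt p=\sqrt{S\sigma}$, and (1) becomes (2) with $C=2\sqrt2+2\kappa$. If $\sigma=0$, every $A\in\mathcal A$ is $0$, so $L=0$. If $S=0$, then for each $A$ we have $g^TAg'=0$ almost surely, so $\|A\|_{HS}^2=\mathbb E(g^TAg')^2=0$, and again every $A$ is $0$. Conversely, $2\sqrt{S\sigma}\le p^{-1/2}S+p^{1/2}\sigma$ for every $p>0$, so (2) returns (1) up to the values of the constants. This completes the proof of Theorem 1. $\blacksquare$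

For the diagonal units, (2) together with (5) gives $L\le 3+C\sqrt{\log(\sqrt2\,n)}$, which is the right order.

## 8. Moments and tails of Gaussian quadratic forms with values in a Banach space

Multiply (1) by $\sqrt p$:
$$\sqrt p\,L\le\sqrt p\,H+2\sqrt p\,R+2\sqrt2\,p\,\sigma+2\kappa S. \tag{9}$$
The quantity $\sqrt p\,L$ arises naturally when one estimates $p$-th moments of quadratic forms with vector coefficients, and each term on the right of (9) turns out to be, up to a constant, a lower bound for the same moment.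

Let $F$ be a Banach space, $a_{ij}\in F$ ($i\le n$, $j\le d$), and $B=\sum_{ij}a_{ij}g_ig_j'$. Only real combinations of the $a_{ij}$ occur, so we regard $F$ as a real space, with real dual $F^*$. Let
$$\mathcal A=\{(\varphi(a_{ij}))_{ij}:\varphi\in F^*,\ \|\varphi\|\le1\},$$
which is nonempty and bounded since $|\varphi(a_{ij})|\le\|a_{ij}\|$. By Hahn–Banach $\|B\|=\sup_A|g^TAg'|$. Besides $S,R,H,\sigma,L$ for this $\mathcal A$, set $R'=\sup_{|y|\le1}\mathbb E\sup_A|y^TAg'|$ and
$$m_p=S+\sqrt p\,(R+R')+\sqrt p\,H+p\,\sigma .$$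
Explicitly,
$$S=\mathbb E\|B\|,\quad R=\sup_{|x|\le1}\mathbb E\Big\|\sum a_{ij}g_ix_j\Big\|,\quad R'=\sup_{|y|\le1}\mathbb E\Big\|\sum a_{ij}y_ig'_j\Big\|,$$
$$H=\sup_{\sum x_{ij}^2\le1}\Big\|\sum a_{ij}x_{ij}\Big\|,\quad \sigma=\sup_{|x|,|y|\le1}\Big\|\sum a_{ij}y_ix_j\Big\| .$$
The formula for $H$, for instance, comes from exchanging two suprema: $\sup_\varphi\|(\varphi(a_{ij}))\|_{HS}=\sup_\varphi\sup_x\varphi(\sum a_{ij}x_{ij})$.

As an example, let $F=\mathbb R^n$ with the maximum norm, $d=n$, and $a_{ij}=\delta_{ij}e_i$. Then $\|B\|=\max_i|g_ig_i'|$, and $\mathcal A$ consists of the diagonal matrices with $\sum_i|\varphi_i|\le1$. Here $H=\sigma=1$, and $R,R'\le1$ as in Section 3. So for $p\ge1$ the quantity $m_p$ lies between $S+p$ and $S+4p$.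

**Theorem 2.** There are universal constants $c,C>0$ such that for all $p\ge1$:

(i) $c\,m_p\le(\mathbb E\|B\|^p)^{1/p}\le C\,m_p$.

(ii) $\mathbb P(\|B\|> C m_p)\le e^{-p}$ and $\mathbb P(\|B\|\ge c\,m_p)\ge c\,e^{-Cp}$. If the $a_{ij}$ are not all zero, then also $\mathbb P(\|B\|\ge C m_p)\le e^{-p}$.

(iii) If $n=d$ and $a_{ij}=a_{ji}$, then (i) and (ii) hold, with other universal constants and the same $m_p$, for $Q=\sum_{ij}a_{ij}(g_ig_j-\delta_{ij})$ in place of $B$.

The strict inequality in (ii) is there for the case where all $a_{ij}=0$: then $m_p=0$ and $B=0$, so $\mathbb P(\|B\|\ge Cm_p)=1$.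

For a scalar or $F$-valued random variable $X$ write $\|X\|_p$ for the $L_p$ norm of $|X|$, respectively of the $F$-norm of $X$. Let $\gamma_p=\|\xi\|_p$ with $\xi\sim\mathcal N(0,1)$. We need $\gamma_p\ge c\sqrt p$ for $p\ge1$. Bounding the Gaussian density from below on $[\sqrt p,\sqrt p+1]$ and using $(\sqrt p+1)^2\le4p$, we get $\mathbb P(|\xi|\ge\sqrt p)\ge\frac{2}{\sqrt{2\pi}}e^{-2p}$. Hence $\gamma_p\ge\sqrt p\,\mathbb P(|\xi|\ge\sqrt p)^{1/p}\ge\frac{2}{\sqrt{2\pi}}e^{-2}\sqrt p$.

**Step 1 (upper bound in (i)).** The aim is to apply concentration first in $g'$, then in $g$, and to remove the resulting $\sqrt p\,L$ with (9). Let $s(y)=\mathbb E_{g'}\sup_A|y^TAg'|$ and $\rho(y)=\sup_A|A^Ty|$ for $y\in\mathbb R^n$. For fixed $g$, the map $g'\mapsto\sup_A|g^TAg'|$ is $\rho(g)$-Lipschitz with mean $s(g)$. By Fact B its $L_p$ norm in $g'$ is at most $s(g)+2\sqrt p\,\rho(g)$. Taking $L_p$ norms in $g$,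
$$\|B\|_p\le\|s(g)\|_p+2\sqrt p\,\|\rho(g)\|_p .$$
The function $s$ is a seminorm with $s(y)\le R'|y|$, so $|s(y)-s(z)|\le s(y-z)\le R'|y-z|$: it is $R'$-Lipschitz. Its mean is $\mathbb Es(g)=S$. The function $\rho$ is a seminorm with $\rho(y)\le\sigma|y|$, because $A$ and $A^T$ have the same operator norm. So $\rho$ is $\sigma$-Lipschitz, and $\mathbb E\rho(g)=L$. Fact B again gives
$$\|B\|_p\le S+2\sqrt p\,R'+2\sqrt p\,(L+2\sqrt p\,\sigma)=S+2\sqrt p\,R'+2\sqrt p\,L+4p\,\sigma .$$
Inserting (9) yields $\|B\|_p\le C\,m_p$.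

**Step 2 (lower bound in (i)).** The aim is to show that each of the five terms of $m_p$ is at most $C\|B\|_p$; summing then gives $c\,m_p\le\|B\|_p$.

*The term $S$.* As $p\ge1$, $\|B\|_p\ge\|B\|_1=S$.

*The terms $\sqrt p\,R$ and $\sqrt p\,R'$.* Let $N(x)=\mathbb E_g\sup_A|g^TAx|$, a seminorm on $\mathbb R^d$. By Jensen in $g$, $\|B\|_p\ge\|N(g')\|_p$. Let $|x|\le1$. By Hahn–Banach there is $z\in\mathbb R^d$ with $\langle z,\cdot\rangle\le N$ and $\langle z,x\rangle=N(x)$. As $N(-v)=N(v)$, also $|\langle z,\cdot\rangle|\le N$. Moreover $|z|\ge\langle z,x\rangle=N(x)$. Hence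
$$\|N(g')\|_p\ge\|\langle z,g'\rangle\|_p=\gamma_p|z|\ge\gamma_pN(x).$$
Taking the supremum over $x$, $\|B\|_p\ge\gamma_pR\ge c\sqrt p\,R$. Exchanging the roles of $g$ and $g'$, $\|B\|_p\ge\gamma_pR'\ge c\sqrt p\,R'$.

*The terms $\sqrt p\,H$ and $p\,\sigma$.* Let $A\in\mathcal A$. Given $g'$, the variable $g^TAg'$ is Gaussian with variance $|Ag'|^2$, so $\|B\|_p\ge\|g^TAg'\|_p=\gamma_p\big\||Ag'|\big\|_p$. If $s_1\ge s_2\ge\dots$ are the singular values of $A$, then $|Ag'|$ has the law of $(\sum_is_i^2\xi_i^2)^{1/2}$, with $\xi_i$ i.i.d. $\mathcal N(0,1)$. Since this is at least $s_1|\xi_1|$, we get $\big\||Ag'|\big\|_p\ge\gamma_ps_1$. By (4) applied to $A^T$, $\big\||Ag'|\big\|_p\ge\mathbb E|Ag'|\ge\sqrt{2/\pi}\,\|A\|_{HS}$. Taking suprema over $A$,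
$$\|B\|_p\ge\gamma_p^2\,\sigma\ge c\,p\,\sigma,\qquad\|B\|_p\ge\sqrt{2/\pi}\,\gamma_pH\ge c\sqrt p\,H .$$
This proves (i).

**Step 3 (tails: part (ii)).** The aim is to pass from moments to probabilities, by Markov for the upper tail and Paley–Zygmund for the lower one.

If all $a_{ij}=0$, then $m_p=0$ and $B=0$, so $\mathbb P(\|B\|>Cm_p)=0$ and $\mathbb P(\|B\|\ge cm_p)=1$. Both bounds hold, as we may take $c\le1$.

Now let some $a_{ij}\ne0$. Inserting coordinate vectors in the formula for $\sigma$ gives $\sigma\ge\|a_{ij}\|>0$, so $m_p>0$, and $\|B\|_p>0$ by (i). Markov's inequality for $\|B\|^p$ gives $\mathbb P(\|B\|\ge e\|B\|_p)\le e^{-p}$. Since $e\|B\|_p\le Cm_p$ by (i), we get $\mathbb P(\|B\|\ge Cm_p)\le e^{-p}$, and a fortiori the bound with strict inequality.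

For the lower tail, the definition shows $m_{2p}\le2m_p$, so by (i) $\|B\|_{2p}\le Cm_{2p}\le2Cm_p\le K\|B\|_p$ with a universal $K$. The Paley–Zygmund inequality says that $\mathbb P(X\ge\theta\,\mathbb EX)\ge(1-\theta)^2(\mathbb EX)^2/\mathbb EX^2$ for $X\ge0$ with $0<\mathbb EX^2<\infty$ and $\theta\in[0,1]$. With $X=\|B\|^p$ and $\theta=2^{-p}$,
$$\mathbb P\big(\|B\|\ge\tfrac12\|B\|_p\big)\ge(1-2^{-p})^2\Big(\frac{\|B\|_p}{\|B\|_{2p}}\Big)^{2p}\ge\tfrac14K^{-2p}\ge\tfrac14e^{-Cp}.$$
Since $\frac12\|B\|_p\ge c\,m_p$ by (i), the lower tail bound follows after decreasing $c$ if necessary.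

**Step 4 (the form $Q$: part (iii)).** The aim is to show $\|B\|_p\le\|Q\|_p\le2\|B\|_p$, so that everything transfers from $B$ to $Q$. Let $b(x,y)=\sum_{ij}a_{ij}x_iy_j$, which is symmetric, and $Q(x)=b(x,x)-\sum_ia_{ii}$, so that $Q=Q(g)$. Let $\hat g$ be an independent copy of $g$.

Since $\mathbb E_{\hat g}b(\hat g,\hat g)=\sum_ia_{ii}$, Jensen's inequality gives
$$\|Q\|_p\le\|b(g,g)-b(\hat g,\hat g)\|_p=\|b(g+\hat g,g-\hat g)\|_p=2\|B\|_p .$$
The first equality uses the symmetry of $b$, which cancels the mixed terms. The second holds because $(g+\hat g)/\sqrt2$ and $(g-\hat g)/\sqrt2$ are independent standard Gaussian vectors. This is the identity of Section 5 again.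

Conversely, $b\big(\tfrac{g\pm g'}{\sqrt2},\tfrac{g\pm g'}{\sqrt2}\big)=\tfrac12\big(b(g,g)\pm2b(g,g')+b(g',g')\big)$, so
$$b(g,g')=\tfrac12\Big[Q\Big(\frac{g+g'}{\sqrt2}\Big)-Q\Big(\frac{g-g'}{\sqrt2}\Big)\Big],$$
where the constants $\sum_ia_{ii}$ cancel. Each of the two terms has the law of $Q$, so the triangle inequality gives $\|B\|_p\le\|Q\|_p$.

Hence (i) holds for $Q$, with the same $m_p$. If some $a_{ij}\ne0$, then $\|Q\|_p\ge\|B\|_p>0$, and Step 3 applies to $Q$ unchanged, since it used only (i), the inequality $m_{2p}\le2m_p$, and the positivity of $m_p$ and of the $p$-th moment. If all $a_{ij}=0$, then $Q=0$ and $m_p=0$, and the first paragraph of the argument in Step 3 applies verbatim. $\blacksquare$
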